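\title{Gallai's theorem on connected $3$-colorings does not extend to hypergraphs}

\begin{abstract}
Gallai's theorem says that if the edges of a complete graph are colored with three colors and each color class is a connected spanning subgraph, then some triangle uses all three colors. We show that the analogous statement for complete $r$-uniform hypergraphs, with connectedness defined by strong paths, is false for every $r\ge 3$: for all sufficiently large $n$ there is a connected $3$-coloring of $K_n^{(r)}$ in which every $(r+1)$-set uses at most two colors. The base case is an explicit coloring of the triples of $\{0,1\}^9$; a stepping-up construction raises the uniformity, and a blow-up construction reaches every large $n$. The same tools give, for any number $k\ge 3$ of colors, connected colorings in which every $(r+1)$-set uses at most three colors.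
\end{abstract}

\section{Introduction}\label{sec:intro}

Color the edges of the complete graph $K_n$ with three colors so that each color class is a connected spanning subgraph. Gallai's theorem says that some triangle then has edges of three different colors. This paper is about the analogous question for complete uniform hypergraphs.

For a set $X$ let $X^{(m)}$ be the family of its $m$-element subsets, and write $A+x=A\cup\{x\}$, $A-x=A\setminus\{x\}$ and $[h]=\{1,\dots,h\}$. An \emph{$r$-graph} on $X$ is a family of $r$-subsets of $X$, its \emph{edges}, and $K_n^{(r)}$ is the $r$-graph of all $r$-subsets of an $n$-set. A \emph{strong path} is a sequence of edges in which any two consecutive edges meet in exactly $r-1$ points. An $r$-graph on $X$ is \emph{connected} if for any two sets $A,B\in X^{(r-1)}$ it contains a strong path whose first edge contains $A$ and whose last edge contains $B$. For $r=2$ the sets $A,B$ are vertices, and this is the usual notion of a connected spanning subgraph.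

An \emph{$r$-uniform coloring} on a finite set $X$ with $k\ge2$ colors is a map $\chi$ from $X^{(r)}$ to a set of $k$ colors. We always assume $|X|\ge r$, so that there is an edge to color. The coloring is \emph{connected} if each of the $k$ color classes is a connected $r$-graph on $X$. An $(r+1)$-set \emph{uses} a color if one of its $r$-subsets has that color, and $\chi$ is \emph{$m$-bounded} if every $(r+1)$-set uses at most $m$ colors.

How many colors on one $(r+1)$-set does connectedness force? Two are forced as soon as two colors occur at all: any $r$-set can be turned into any other by exchanging one point at a time, some exchange changes the color, and the union of the two $r$-sets involved uses two colors. For $r=2$ Gallai's theorem forces three. As $r$ grows, three colors look no harder to obtain: the hypothesis puts every $(r-1)$-set, not merely every vertex, into edges of all colors, while an $(r+1)$-set has $r+1$ edges on which the colors may appear. The following conjecture is posed in the paper of Leader and Tan \cite{LT}.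

\begin{quote}
\textbf{Conjecture.} Let $r\ge2$. For all sufficiently large $n$, in every connected $3$-coloring of the edges of $K_n^{(r)}$ some $(r+1)$-set uses all three colors.
\end{quote}

Call an $r$-uniform coloring with three colors \emph{good} if it is connected and $2$-bounded. A good coloring on $n$ points is a counterexample on $n$ points.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] For $r=2$ there is no good coloring on any number of points.
\item[(2)] For every $r\ge3$ there is a finite $n_0(r)$ such that a good $r$-uniform coloring on $n$ points exists if and only if $n\ge n_0(r)$. Moreover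
\[
n_0(r)\ge r+3,\qquad 7\le n_0(3)\le 512,\qquad n_0(r+1)\le 2^{n_0(r)}.
\]
\end{enumerate}
Hence the conjecture holds for $r=2$, and for every $r\ge3$ it fails for all large $n$.
\end{theorem}

\begin{theorem}\label{thm:many}
For all $k\ge3$ and $r\ge2$ and all sufficiently large $n$ there is a connected coloring of $K_n^{(r)}$ with $k$ colors in which every $(r+1)$-set uses at most three colors.
\end{theorem}

So, however many colors there are, connectedness never forces more than three of them on an $(r+1)$-set. For $r=2$ and $k\ge3$ three are forced: merge all colors but two into one, which keeps the coloring connected, and apply Gallai's theorem. For $k=3$ and $r\ge3$ only two are forced. We do not determine whether three are forced when $k\ge4$ and $r\ge3$.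

The proof has three parts. The core is a good coloring of the triples of $\{0,1\}^9$ (Section~\ref{sec:triples}); Section~\ref{sec:links} proves Gallai's theorem and explains what it forces such a coloring to look like. Section~\ref{sec:pullback} passes from a coloring on $h$ points to one on any larger number of points, and Section~\ref{sec:step} passes from $s$-sets on $h$ points to $(s+1)$-sets on $2^h$ points; both operations preserve connectedness and $m$-boundedness. Section~\ref{sec:proofs} assembles the theorems.

\section{Connectivity graphs, links and Gallai's theorem}\label{sec:links}

It is easier to follow the $(r-1)$-sets than the edges. For an $r$-uniform coloring $\chi$ on $X$ and a color $c$, let $G_c=G_c(\chi)$ be the graph with vertex set $X^{(r-1)}$ in which $A\ne B$ are adjacent if $A\cup B$ is an $r$-set of color $c$. Each $r$-set of color $c$ makes its $r$ subsets of size $r-1$ pairwise adjacent, and all edges of $G_c$ arise in this way.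

\begin{lemma}\label{lem:Gc}
Let $r\ge2$. The class of color $c$ is connected if and only if the graph $G_c$ is connected. In a connected coloring with $k$ colors every $(r-1)$-set lies in an edge of each color, and $|X|\ge r-1+k\ge r+1$.
\end{lemma}

\begin{proof}
Suppose $G_c$ is connected, and let $A,B\in X^{(r-1)}$. Since $|X|\ge r\ge2$, the graph $G_c$ has at least two vertices, so there is a walk $A=A_0,A_1,\dots,A_m=B$ with $m\ge1$, even if $A=B$. The sets $e_i=A_{i-1}\cup A_i$ are edges of color $c$. Both $e_i$ and $e_{i+1}$ contain $A_i$, so they are equal or meet in exactly $r-1$ points. Deleting consecutive repetitions leaves a strong path whose first edge contains $A$ and whose last edge contains $B$. Conversely, let $e_1,\dots,e_m$ be such a strong path of color $c$. In the sequence $A,\ e_1\cap e_2,\ \dots,\ e_{m-1}\cap e_m,\ B$ any two consecutive terms are $(r-1)$-subsets of a common $e_i$, hence equal or adjacent in $G_c$. Finally, the definition with $A=B$ puts $A$ in an edge of each color, and $A$ lies in $|X|-r+1$ edges.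
\end{proof}

We now prove part (1) of Theorem~\ref{thm:main}. A triangle is \emph{rainbow} if its edges have three different colors.

\begin{proposition}[Gallai's theorem]\label{prop:gallai}
There is no good $2$-uniform coloring.
\end{proposition}

\begin{proof}
Suppose there is one, in red, blue and green, and take one with the least number $n$ of vertices; $n\ge4$ by Lemma~\ref{lem:Gc}. Delete a vertex $v$. What remains has no rainbow triangle, so by minimality some color, say red, is disconnected on it. Let $C_1,\dots,C_l$, with $l\ge2$, be the red components after the deletion.

Edges between different components are blue or green. If $x,x'\in C_i$ with $xx'$ red and $y\in C_j$ with $j\ne i$, then $xy$ and $x'y$ have the same color, since otherwise $xx'y$ is rainbow. Moving along red paths in $C_i$, and by symmetry in $C_j$, we see that all edges between $C_i$ and $C_j$ have one color.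

Red is connected on all $n$ vertices, and a red path can leave $C_j$ only through $v$, so each $C_j$ contains a vertex $w_j$ with $vw_j$ red. Let $vu$ be a blue edge, with $u\in C_a$, and $vu'$ a green edge, with $u'\in C_b$. For $j\ne a$ the edge $uw_j$ is not red, and it is not green because $vw_j$ is red and $vu$ is blue; so it is blue. Hence all edges from $C_a$ to the other components are blue, and by the same argument with $u'$ all edges from $C_b$ to the other components are green. If $a\ne b$, the edges between $C_a$ and $C_b$ are both blue and green; if $a=b$, so are the edges between $C_a$ and any other component. Either is absurd.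
\end{proof}

The natural bridge between uniformities is the link. If $\chi$ is an $(s+1)$-uniform coloring on $V$ and $a\in V$, the \emph{link} of $\chi$ at $a$ is the $s$-uniform coloring $\chi_a(T)=\chi(T+a)$ on $V-a$.

\begin{lemma}\label{lem:link}
Let $s\ge2$ and let $\chi$ be an $(s+1)$-uniform coloring on $V$.
\begin{enumerate}
\item[(i)] If $\chi$ is $m$-bounded, then so is every link.
\item[(ii)] If every link is connected, then $\chi$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $Z\subseteq V-a$ has $s+1$ points, the colors that $Z$ uses in $\chi_a$ are used by $Z+a$ in $\chi$.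

(ii) Fix a color $c$. The map $B\mapsto B+a$ sends edges of $G_c(\chi_a)$ to edges of $G_c(\chi)$, so all $s$-sets containing $a$ lie in one component $K_a$ of $G_c(\chi)$. Since $s\ge2$, any two points $a,a'$ lie in a common $s$-set, so $K_a=K_{a'}$. Thus $G_c(\chi)$ has one component.
\end{proof}

If connectedness passed to some link, as boundedness does, a good $r$-uniform coloring would give a good $(r-1)$-uniform one, and the conjecture would follow from Gallai's theorem by induction. Read in the other direction, this describes a counterexample for $r=3$: \emph{in a good coloring of triples no link is connected}, by Lemma~\ref{lem:link}(i) and Proposition~\ref{prop:gallai}. At every point $x$ there is a color $c$ for which the pairs containing $x$ fall into several pieces that the triples through $x$ do not join. A pair $\{x,y\}$, however, belongs to a piece at $x$ and also to a piece at $y$. If the links at different points break up in different ways, the pieces can be joined through other points. This is what we arrange.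

\section{A good coloring of triples on $512$ points}\label{sec:triples}

\subsection{Levels}

Let $V=\{0,1\}^h$. For $x\ne y$ in $V$, the \emph{level} $\delta(x,y)\in[h]$ of the pair is the first coordinate in which $x$ and $y$ differ. Viewing $V$ as the set of leaves of a binary tree, the level records where the paths from the root to $x$ and to $y$ part. Every level occurs at every point: changing the $i$th coordinate of $x$ gives a word $y$ with $\delta(x,y)=i$.

Take three words and the first coordinate $i$ in which they do not all agree. The alphabet has two letters, so two of the words, $x$ and $y$, agree there and the third, $z$, differs from both. Thus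
\[
\delta(x,z)=\delta(y,z)=i<j=\delta(x,y).
\]
We call $\{x,y\}$ the \emph{lower pair} of the triple and $i<j$ its \emph{levels}. The two pairs at $z$ have equal levels, while the two pairs at $x$, and those at $y$, have levels $i$ and $j$.

This structure produces bounded colorings cheaply. For $r=2$, color each pair of $\{0,1\}^3$ by its level. A triangle has levels $i,i,j$, so it is not rainbow, and every vertex meets all three colors. Only color $1$ is connected, though, since the other two never join words with different first letters. For triples the analogue is to color a triple by a color attached to its pair of levels. Since different points should see different links, we let this color depend on the lower pair as well.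

A family $(\gamma_x)_{x\in V}$ of colorings of $[h]^{(2)}$ is \emph{compatible} if for all $x\ne y$ the colorings $\gamma_x$ and $\gamma_y$ agree on all pairs inside $\{1,\dots,\delta(x,y)\}$. For a triple with lower pair $\{x,y\}$ and levels $i<j$ put $\chi=\gamma_x(i,j)$, which equals $\gamma_y(i,j)$ because $j=\delta(x,y)$. We call $\chi$ the coloring \emph{induced} by the family. If $\delta(x,y)\ne\delta(x,y')$, then $x$ is in the lower pair of $\{x,y,y'\}$, so
\begin{equation}\label{eq:chi}
\chi(\{x,y,y'\})=\gamma_x\bigl(\delta(x,y),\delta(x,y')\bigr)\qquad\text{whenever }\delta(x,y)\ne\delta(x,y').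
\end{equation}
In other words, the link at $x$ copies $\gamma_x$ on pairs of points at different levels from $x$. A \emph{$c$-component} of $\gamma_x$ is a component of the graph on $[h]$ formed by the pairs of color $c$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0)--(-1,-1)--(-1.5,-2.4); \draw (-1,-1)--(-0.5,-2.4);
\draw (0,0)--(1,-1.4)--(0.5,-2.4); \draw (1,-1.4)--(1.5,-2.4);
\fill (0,0) circle (2pt) node[above] {$i$};
\fill (-1,-1) circle (2pt) node[left] {$\delta(x,y)$};
\fill (1,-1.4) circle (2pt) node[right] {$\delta(z,w)$};
\node[below] at (-1.5,-2.4) {$x$}; \node[below] at (-0.5,-2.4) {$y$};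
\node[below] at (0.5,-2.4) {$z$}; \node[below] at (1.5,-2.4) {$w$};
\draw (6,0)--(4.5,-2.4); \draw (6,0)--(7.5,-2.4);
\draw (5.5,-0.8)--(6.5,-2.4); \draw (5,-1.6)--(5.5,-2.4);
\fill (6,0) circle (2pt) node[above] {$i$};
\fill (5.5,-0.8) circle (2pt) node[left] {$j$};
\fill (5,-1.6) circle (2pt) node[left] {$l$};
\node[below] at (4.5,-2.4) {$x$}; \node[below] at (5.5,-2.4) {$y$};
\node[below] at (6.5,-2.4) {$z$}; \node[below] at (7.5,-2.4) {$w$};
\end{tikzpicture}
\caption{The two shapes of a set of four binary words, drawn as leaves of a tree. Each branch point is labeled by the first coordinate in which the words on its two sides differ. Left: the first branching splits the set $2+2$. Right: it splits the set $3+1$, and $i<j<l$.}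
\label{fig:shapes}
\end{figure}

\begin{lemma}\label{lem:tree}
Let $\chi$ be induced by a compatible family $(\gamma_x)_{x\in V}$.
\begin{enumerate}
\item[(i)] If no $\gamma_x$ has a rainbow triangle, then $\chi$ is $2$-bounded.
\item[(ii)] If $C$ is a $c$-component of $\gamma_x$ with $|C|\ge2$, then all pairs $\{x,y\}$ with $\delta(x,y)\in C$ lie in one component of $G_c(\chi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Z$ be a $4$-set and $i$ the first coordinate in which its words do not all agree. This coordinate splits $Z$ as $2+2$ or as $3+1$; see Figure~\ref{fig:shapes}.

Suppose the split is $\{x,y\}$, $\{z,w\}$. The triples $xyz$ and $xyw$ have the same lower pair $\{x,y\}$ and the same levels $i,\delta(x,y)$, hence the same color. The triples $xzw$ and $yzw$ have lower pair $\{z,w\}$ and levels $i,\delta(z,w)$, hence the same color. At most two colors occur, whatever the family is.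

Suppose the split is $\{x,y,z\}$, $\{w\}$, where $\{x,y\}$ is the lower pair of $xyz$ and $j<l$ are its levels. Then $i<j<l=\delta(x,y)$. By \eqref{eq:chi} the triples $xyz$, $xyw$, $xzw$, $yzw$ have colors $\gamma_x(j,l)$, $\gamma_x(i,l)$, $\gamma_x(i,j)$, $\gamma_y(i,j)$, and $\gamma_y(i,j)=\gamma_x(i,j)$ by compatibility. So $Z$ uses exactly the colors of the triangle $ijl$ in $\gamma_x$, which are at most two.

(ii) Let $\{x,y\}$ and $\{x,y'\}$ have levels $i,i'\in C$. As $C$ is connected and $|C|\ge2$, there is a walk $i=i_0,i_1,\dots,i_m=i'$ of color $c$ in $\gamma_x$ with $m\ge1$; if $i=i'$, go to a neighbor and back. Choose $y_0=y$, $y_m=y'$ and, for $0<p<m$, any $y_p$ with $\delta(x,y_p)=i_p$. By \eqref{eq:chi} each triple $\{x,y_{p-1},y_p\}$ has color $c$, so $\{x,y_{p-1}\}$ and $\{x,y_p\}$ are adjacent in $G_c$.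
\end{proof}

We write $[x,C]$ for the component of $G_c$ given by part (ii). Since the pair $\{x,y\}$ can be read from either end, we have the following \emph{gluing rule}: if $C$ is a $c$-component of $\gamma_x$ and $C'$ is one of $\gamma_y$, both of size at least $2$, then
\begin{equation}\label{eq:glue}
\delta(x,y)\in C\cap C'\quad\Longrightarrow\quad [x,C]=[y,C'].
\end{equation}

\subsection{One coloring of the levels is not enough}\label{ssec:one}

The simplest compatible family is constant, $\gamma_x=\gamma$. It cannot induce a good coloring. For $i<j<l$, the zero word and the three words with a single $1$ in coordinate $i$, $j$ or $l$ form a $4$-set of the second shape, so $2$-boundedness requires that $\gamma$ have no rainbow triangle. By Gallai's theorem some color $c$ is then disconnected in $\gamma$. A triple of color $c$ has pairs of levels $i,i,j$ with $\gamma(i,j)=c$, so along any walk in $G_c$ the level stays in one $c$-component of $\gamma$, and $G_c$ is disconnected.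

\subsection{Two colorings of nine levels}

We therefore use two colorings $\gamma_0,\gamma_1$ without rainbow triangles. In $\gamma_t$ the colors $1$ and $2$ will each have the same two components $U_t$ and $U_t'$, and all pairs between $U_t$ and $U_t'$ will have color $3$. The four sets $U_0,U_0',U_1,U_1'$ must be tied together by the rule \eqref{eq:glue}. Three ties suffice, and we spend one level on each:
\begin{equation}\label{eq:ties}
U_1\ \stackrel{1}{\longleftrightarrow}\ U_0\ \stackrel{2}{\longleftrightarrow}\ U_1'\ \stackrel{3}{\longleftrightarrow}\ U_0',
\end{equation}
that is, $1\in U_1\cap U_0$, $2\in U_0\cap U_1'$ and $3\in U_1'\cap U_0'$. Each of these levels must be available as $\delta(x,y)$ for points $x,y$ carrying different colorings, so we let the third coordinate of $x$ decide which coloring $x$ carries. Compatibility then asks that $\gamma_0$ and $\gamma_1$ agree inside $\{1,2,3\}$. The pair $\{1,2\}$ joins $U_1$ to $U_1'$, the pair $\{2,3\}$ joins $U_0$ to $U_0'$, and $\{1,3\}$ does both; so all three pairs must have color $3$ in both colorings.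

It remains to make colors $1$ and $2$ connected inside each of the four sets. Two edge-disjoint connected spanning graphs on $p\ge2$ vertices need $2(p-1)\le\binom p2$, that is $p\ge4$, and four vertices suffice because the complement of a path on four vertices is again such a path. For disjoint nonempty sets $P,Q,R,S$, called \emph{parts}, the \emph{gadget} on $(P,Q,R,S)$ gives color $1$ to all pairs between $P$ and $Q$, $Q$ and $R$, $R$ and $S$, and color $2$ to all pairs between $P$ and $R$, $P$ and $S$, $Q$ and $S$. Color $1$ follows the path $P$--$Q$--$R$--$S$ and color $2$ the path $R$--$P$--$S$--$Q$, so both connect $P\cup Q\cup R\cup S$. The pairs $\{1,2\}\subseteq U_0$ and $\{2,3\}\subseteq U_1'$, which must have color $3$, are placed inside a part. Each gadget needs three further levels, and two sets of three serve both colorings. Define $\gamma_0,\gamma_1\colon[9]^{(2)}\to\{1,2,3\}$ by two gadgets each, all other pairs receiving color $3$: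
\[
\begin{array}{c|ll}
 & \text{gadget on }(P,Q,R,S) & \text{union}\\ \hline
\gamma_0 & (\{1,2\},\{4\},\{5\},\{6\}) & U_0=\{1,2,4,5,6\}\\
 & (\{3\},\{7\},\{8\},\{9\}) & U_0'=\{3,7,8,9\}\\ \hline
\gamma_1 & (\{1\},\{7\},\{8\},\{9\}) & U_1=\{1,7,8,9\}\\
 & (\{2,3\},\{4\},\{5\},\{6\}) & U_1'=\{2,3,4,5,6\}
\end{array}
\]
Thus color $3$ in $\gamma_t$ consists of all pairs between $U_t$ and $U_t'$ together with $\{1,2\}$ if $t=0$ and $\{2,3\}$ if $t=1$. For $t\in\{0,1\}$ we have:
\begin{enumerate}
\item[(a)] $\gamma_t=3$ on the three pairs inside $\{1,2,3\}$.
\item[(b)] $\gamma_t$ has no rainbow triangle. A triangle meeting both $U_t$ and $U_t'$ has two edges of color $3$. A triangle inside one gadget either meets three different parts and uses only colors $1$ and $2$, or has two vertices in the part of size two, and then its edges to the third vertex have equal colors.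
\item[(c)] For $c\in\{1,2\}$ the $c$-components of $\gamma_t$ are $U_t$ and $U_t'$. The only $3$-component is $[9]$, since color $3$ contains the complete bipartite graph between $U_t$ and $U_t'$.
\end{enumerate}

Let $V=\{0,1\}^9$, call $t(x)=x_3$ the \emph{type} of $x$, and put $\gamma_x=\gamma_{t(x)}$. This family is compatible: if $\delta(x,y)\ge4$ then $x$ and $y$ have the same type, and if $\delta(x,y)\le3$ then (a) applies. Let $\chi$ be the induced coloring.

\begin{example}\label{ex:walk}
Levels $4$ and $7$ lie in different $1$-components of $\gamma_0$. Here is a walk in $G_1(\chi)$ from a pair of level $4$ to a pair of level $7$, both consisting of points of type $0$. Let $u_I$ be the word with $1$ exactly in the coordinates listed in $I$, so that $u_{23}$ and $u_{234}$ have type $1$ and the other words below have type $0$. The walk is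
\[
\{u_\emptyset,u_4\},\quad \{u_\emptyset,u_{23}\},\quad \{u_{23},u_{234}\},\quad \{u_{23},u_2\},\quad \{u_2,u_{27}\},
\]
with levels $4,2,4,3,7$. Consecutive pairs share the points $u_\emptyset,u_{23},u_{23},u_2$, and \eqref{eq:chi} at the shared point gives the colors $\gamma_0(4,2)$, $\gamma_1(2,4)$, $\gamma_1(4,3)$, $\gamma_0(3,7)$. Each is the color of a pair between $P$ and $Q$ in a gadget, namely $1$. The walk leaves $U_0$ through level $2$, crosses $U_1'$ at a point of type $1$, and enters $U_0'$ through level $3$, as in \eqref{eq:ties}.
\end{example}

\begin{proposition}\label{prop:512}
The coloring $\chi$ is a good $3$-uniform coloring on $512$ points.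
\end{proposition}

\begin{proof}
It is $2$-bounded by (b) and Lemma~\ref{lem:tree}(i). Fix a color $c$. By (c) all $c$-components have at least two elements, so every pair $\{x,y\}$ lies in some $[x,C]$, and it suffices to show that all the $[x,C]$ coincide.

For $c=3$ the only component is $[9]$, and \eqref{eq:glue} gives $[x,[9]]=[y,[9]]$ for all $x\ne y$.

Let $c\in\{1,2\}$. We first identify the components $[x,U_0]$ with each other and then follow the ties in \eqref{eq:ties}.
\begin{enumerate}
\item[1.] Let $x,x'$ have type $0$. If $x_1\ne x_1'$, then $\delta(x,x')=1\in U_0$, so $[x,U_0]=[x',U_0]$. If $x_1=x_1'$, both equal $[x'',U_0]$ for any $x''$ of type $0$ with $x''_1\ne x_1$. So all $[x,U_0]$ with $t(x)=0$ equal one component $K$.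
\item[2.] Let $y$ have type $1$, and take $x$ of type $0$ with $x_1\ne y_1$. Then $\delta(x,y)=1\in U_0\cap U_1$, so $[y,U_1]=[x,U_0]=K$.
\item[3.] Let $y$ have type $1$, and take $x$ of type $0$ with $x_1=y_1$ and $x_2\ne y_2$. Then $\delta(x,y)=2\in U_0\cap U_1'$, so $[y,U_1']=[x,U_0]=K$.
\item[4.] Let $x$ have type $0$, and take $y$ of type $1$ with $y_1=x_1$ and $y_2=x_2$. Then $\delta(x,y)=3\in U_0'\cap U_1'$, so $[x,U_0']=[y,U_1']=K$.
\end{enumerate}
Hence $G_c$ is connected for each $c$.
\end{proof}

\section{Pulling a coloring back along a labeling}\label{sec:pullback}

Two tasks remain: to reach every large number of points, and to raise the uniformity. Both lead to the same difficulty. We have an $s$-uniform coloring $\chi$ on $W$ and a map $\lambda\colon X\to W$, whose values we call \emph{labels}, and we want to color the $s$-subsets of $X$. Call $T\subseteq X$ \emph{transversal} if $\lambda$ is injective on $T$. A transversal $s$-set should get the color $\chi(\lambda(T))$. If labels repeat in $T$, then $\lambda(T)$ is too small and has to be padded to an $s$-set. To keep $m$-boundedness, the padded images of the $s$-subsets of an $(s+1)$-set should lie in a common $(s+1)$-subset of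 $W$.

This is a real constraint. Let $s=3$ and let $Z$ have four points labeled $2,2,4,5$. Its triples have labels $245$, $245$, $224$ and $225$. If we padded $224$ with $1$ and $225$ with $3$, we would get $\{2,4,5\},\{1,2,4\},\{2,3,5\}$, which lie in no common $4$-set, so boundedness of $\chi$ would say nothing about their colors. Padding always with the smallest unused labels gives $\{2,4,5\},\{1,2,4\},\{1,2,5\}$, all inside $\{1,2,4,5\}$, which is the padded image of $Z$ itself. This rule works in general.

Let $W$ be a finite linearly ordered set and $\lambda\colon X\to W$ any map. For $T\subseteq X$ with $|T|\le|W|$ define the \emph{padded image}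
\[
T^\circ=\lambda(T)\cup\{\text{the first }|T|-|\lambda(T)|\text{ elements of }W\setminus\lambda(T)\}.
\]
It is a subset of $W$ of size $|T|$, and $T^\circ=\lambda(T)$ if $T$ is transversal.

\begin{lemma}\label{lem:pad}
\begin{enumerate}
\item[(i)] If $z\in Z\subseteq X$ and $|Z|\le|W|$, then $(Z-z)^\circ\subseteq Z^\circ$.
\item[(ii)] If $T\subseteq X$, $|T|<|W|$, $x\in X$ and $\lambda(x)\notin T^\circ$, then $x\notin T$ and $(T+x)^\circ=T^\circ+\lambda(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $j=|Z|-|\lambda(Z)|$ and let $E$ be the set of the first $j$ elements of $W\setminus\lambda(Z)$, so $Z^\circ=\lambda(Z)\cup E$. If $\lambda(Z-z)=\lambda(Z)$, then $(Z-z)^\circ$ is $\lambda(Z)$ together with the first $j-1$ elements of $W\setminus\lambda(Z)$, which lie in $E$. Otherwise $\lambda(Z-z)=\lambda(Z)-w$ with $w=\lambda(z)$, and $(Z-z)^\circ$ is $\lambda(Z)-w$ together with the first $j$ elements of $(W\setminus\lambda(Z))+w$. Such an element is either $w\in\lambda(Z)$, or an element of $W\setminus\lambda(Z)$ with fewer than $j$ predecessors in that set, which lies in $E$.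

(ii) We have $x\notin T$ because $\lambda(T)\subseteq T^\circ$. The set $(T+x)^\circ$ contains $T^\circ$ by (i) and contains $\lambda(x)$ by definition. Both sides have $|T|+1$ elements.
\end{proof}

For an $s$-uniform coloring $\chi$ on $W$ with $|W|\ge s+1$, the \emph{pullback} of $\chi$ is the $s$-uniform coloring $\chi^\lambda(T)=\chi(T^\circ)$ on $X$.

\begin{lemma}\label{lem:pull}
\begin{enumerate}
\item[(i)] If $\chi$ is $m$-bounded, then so is $\chi^\lambda$.
\item[(ii)] Let $\chi$ be connected, $B\in X^{(s-1)}$ and $c$ a color. There is a label $w\in W\setminus\lambda(B)$ such that $\chi^\lambda(B+x)=c$ for every $x\in X$ with $\lambda(x)=w$.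
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $|Z|=s+1$, the sets $(Z-z)^\circ$ are $s$-subsets of the $(s+1)$-set $Z^\circ$ by Lemma~\ref{lem:pad}(i).

(ii) By Lemma~\ref{lem:Gc} the $(s-1)$-set $B^\circ$ lies in an edge $B^\circ+w$ of color $c$. Then $w\notin B^\circ\supseteq\lambda(B)$, and $(B+x)^\circ=B^\circ+w$ by Lemma~\ref{lem:pad}(ii).
\end{proof}

Part (ii) says that a set with repeated labels can be extended, in any prescribed color, by a point with a new label. The next lemma shows that this property lifts connectedness from $W$ to $X$. We state it for a general coloring $\psi$ of $X$, because in Section~\ref{sec:step} it is applied to colorings that are not pullbacks.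

\begin{lemma}\label{lem:lift}
Let $s\ge2$, let $\chi$ be a connected $s$-uniform coloring on $W$, let $\lambda\colon X\to W$ be surjective with $X$ finite, and let $\psi$ be an $s$-uniform coloring on $X$ with the same colors. Suppose that
\begin{enumerate}
\item[(L1)] $\psi(T)=\chi(\lambda(T))$ for every transversal $s$-set $T$;
\item[(L2)] for every $B\in X^{(s-1)}$ and every color $c$ there is $x\in X$ with $\lambda(x)\notin\lambda(B)$ and $\psi(B+x)=c$.
\end{enumerate}
Then $\psi$ is connected.
\end{lemma}

\begin{proof}
Fix a color $c$ and work in $G_c(\psi)$.

\emph{All transversal $(s-1)$-sets lie in one component.} A \emph{section} is a map $\sigma\colon W\to X$ with $\lambda(\sigma(w))=w$ for all $w$. Subsets of $\sigma(W)$ are transversal, so by (L1) the coloring $\psi$ on $\sigma(W)$ is a copy of $\chi$, and all $(s-1)$-subsets of $\sigma(W)$ lie in one component $K_\sigma$. If $\sigma$ and $\sigma'$ differ only at $w_0$, then $\sigma(W)\cap\sigma'(W)\supseteq\sigma(W-w_0)$ has at least $|W|-1\ge s-1$ points, so it contains an $(s-1)$-set and $K_\sigma=K_{\sigma'}$. Any section can be changed into any other one value at a time, so all $K_\sigma$ are equal. Since $\lambda$ is surjective,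 every transversal set lies in $\sigma(W)$ for some section $\sigma$.

\emph{Every $(s-1)$-set is joined to a transversal one.} Let $B$ be an $(s-1)$-set that is not transversal, and let $b\in B$ share its label with another point of $B$. Take $x$ as in (L2). Then $B$ and $B+x-b$ are subsets of the edge $B+x$ of color $c$, so they are adjacent, and $\lambda(B+x-b)=\lambda(B)+\lambda(x)$ has one more element than $\lambda(B)$. After finitely many such steps we reach a transversal set.
\end{proof}

\begin{proposition}\label{prop:blowup}
Let $s\ge2$. If there is a connected $m$-bounded $s$-uniform coloring with $k\ge2$ colors on $h$ points, then there is one with the same colors on $n$ points for every $n\ge h$.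
\end{proposition}

\begin{proof}
Let $\chi$ be the given coloring on $W=[h]$, where $h\ge s+1$ by Lemma~\ref{lem:Gc}, and let $\lambda\colon X\to W$ be a surjection from an $n$-set. The pullback $\chi^\lambda$ is $m$-bounded by Lemma~\ref{lem:pull}(i). It satisfies (L1) because $T^\circ=\lambda(T)$ for transversal $T$. It satisfies (L2) by Lemma~\ref{lem:pull}(ii), since the label $w$ given there is the label of some point of $X$. So $\chi^\lambda$ is connected by Lemma~\ref{lem:lift}.
\end{proof}

\section{From $s$-sets to $(s+1)$-sets}\label{sec:step}

In Section~\ref{ssec:one} a coloring of pairs of levels produced a coloring of triples of words. We now do the same one dimension higher: $s+1$ leaves of a binary tree determine $s$ branch points, and we color the leaves by a color attached to the levels of the branch points. The starting coloring is now connected, so one coloring of the levels suffices. The new difficulty is that different branch points may have the same level, and the pullback resolves it.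

Let $V=\{0,1\}^h$ and let $N$ be the set of binary words of length less than $h$, including the empty word. For $x\ne y$ in $V$ let $x\wedge y\in N$ be their longest common prefix. Label $p\in N$ by $\lambda(p)=\mathrm{length}(p)+1\in[h]$, so that $\lambda(x\wedge y)=\delta(x,y)$. For $A\subseteq V$ let $M(A)=\{x\wedge y: x,y\in A,\ x\ne y\}$ be the set of \emph{branch points} of $A$. For instance, $A=\{0000,0100,1000,1100\}$ has as branch points the empty word, $0$ and $1$, with labels $1,2,2$, and $M(A)^\circ=\{1,2,3\}$.

\begin{lemma}\label{lem:branch}
If $\emptyset\ne A\subseteq V$, then $|M(A)|=|A|-1$, and $M(A')\subseteq M(A)$ for $A'\subseteq A$. If $a\in A$, $y\in V-a$ and $a\wedge y\notin M(A)$, then $y\notin A$ and $M(A+y)=M(A)+(a\wedge y)$.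
\end{lemma}

\begin{proof}
The inclusion holds by definition. For the size, use induction on $|A|$; a single word has no branch point. If $|A|\ge2$, let $p$ be the longest common prefix of all words of $A$, and split $A$ into nonempty sets $A_0,A_1$ by the letter following $p$. A pair with one word in each set has branch point $p$, and the words in $M(A_0)$ and $M(A_1)$ begin with $p0$ and $p1$ respectively. So $M(A)$ is the disjoint union of $\{p\}$, $M(A_0)$ and $M(A_1)$, and $|M(A)|=1+(|A_0|-1)+(|A_1|-1)$. For the last claim, $y\in A$ would give $a\wedge y\in M(A)$; and $M(A+y)$ contains $M(A)+(a\wedge y)$, both sets having $|A|$ elements.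
\end{proof}

\begin{proposition}\label{prop:step}
Let $s\ge2$. If there is a connected $m$-bounded $s$-uniform coloring with $k\ge2$ colors on $h$ points, then there is a connected $m$-bounded $(s+1)$-uniform coloring with the same colors on $2^h$ points.
\end{proposition}

\begin{proof}
Let $\chi$ be the given coloring on $W=[h]$ with the usual order; $h\ge s+1$ by Lemma~\ref{lem:Gc}. Let $\chi^\lambda$ be its pullback to $N$, and for $S\in V^{(s+1)}$ define
\[
\chi'(S)=\chi^\lambda(M(S))=\chi(M(S)^\circ),
\]
which makes sense because $|M(S)|=s$.

\emph{Boundedness.} If $Z\in V^{(s+2)}$, the sets $M(Z-z)$ are $s$-subsets of the $(s+1)$-set $M(Z)\subseteq N$ by Lemma~\ref{lem:branch}. They receive at most $m$ colors under $\chi^\lambda$ by Lemma~\ref{lem:pull}(i).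

\emph{Connectedness.} By Lemma~\ref{lem:link}(ii) it suffices to show that the link $\psi=\chi'_a$ at each $a\in V$ is connected. Label the points of $X=V-a$ by $\mu(y)=\delta(a,y)$. The map $\mu\colon X\to W$ is surjective since every level occurs at $a$. We check the hypotheses of Lemma~\ref{lem:lift} for $\psi$ and $\mu$.

(L1) Let $T\in X^{(s)}$ be transversal for $\mu$. The words $a\wedge y$ with $y\in T$ have the $s$ distinct labels $\mu(y)$, so they are $s$ distinct elements of the $s$-set $M(T+a)$, and they exhaust it. Hence $M(T+a)^\circ=\mu(T)$ and $\psi(T)=\chi(\mu(T))$.

(L2) Let $B\in X^{(s-1)}$, let $c$ be a color and put $A=B+a$, so $M(A)\in N^{(s-1)}$. Lemma~\ref{lem:pull}(ii) gives a label $w\notin\lambda(M(A))$ such that $\chi^\lambda(M(A)+p)=c$ for every $p\in N$ with $\lambda(p)=w$. Choose $y\in X$ with $\delta(a,y)=w$. The word $a\wedge y$ has label $w$, so it is not in $M(A)$, and Lemma~\ref{lem:branch} gives $y\notin A$ and $M(A+y)=M(A)+(a\wedge y)$. Therefore $\psi(B+y)=\chi'(A+y)=c$. Finally $\mu(y)=w\notin\mu(B)$, because $\mu(b)=\lambda(a\wedge b)\in\lambda(M(A))$ for $b\in B$.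
\end{proof}

\begin{remark}\label{rem:hyp}
For $s=2$ the two branch points of a triple have distinct labels, and $\chi'$ is the coloring induced by the constant family $\gamma_x=\chi$. Proposition~\ref{prop:step} cannot produce a good coloring of triples, because no good coloring of pairs exists; this is why Section~\ref{sec:triples} is needed. The hypothesis $s\ge2$ is used in Lemma~\ref{lem:link}(ii), where two points must lie in a common $s$-set. For $s=1$ the construction colors a pair by a color attached to its level, as in the example on $\{0,1\}^3$ in Section~\ref{sec:triples}, and only the color of level $1$ is connected.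
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) is Proposition~\ref{prop:gallai}. For part (2), Proposition~\ref{prop:512} gives a good $3$-uniform coloring, and repeated use of Proposition~\ref{prop:step} with $k=3$, $m=2$ gives a good $r$-uniform coloring for every $r\ge3$. Let $n_0(r)$ be the least number of points of a good $r$-uniform coloring. By Proposition~\ref{prop:blowup} there is one on $n$ points for every $n\ge n_0(r)$. Propositions~\ref{prop:512} and~\ref{prop:step} give $n_0(3)\le512$ and $n_0(r+1)\le2^{n_0(r)}$.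

The lower bounds use connectedness alone. Consider a connected $r$-uniform coloring with three colors on an $n$-set $X$, where $r\ge3$. Lemma~\ref{lem:Gc} gives $n\ge r+2$. Suppose $n=r+2$, and give each pair of points the color of its complement, which is an $r$-set. Let $D$ be any triple and $A=X\setminus D$, an $(r-1)$-set. The edges containing $A$ are the three sets $A+d$ with $d\in D$, whose complements are the three pairs in $D$. They have all three colors, so $D$ is a rainbow triangle. Two pairs $vu,vu'$ lie in the triangle $vuu'$, so the $r+1\ge4$ pairs containing a point $v$ have distinct colors, which is impossible with three colors. Hence $n_0(r)\ge r+3$.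

For $r=3$ it remains to exclude $n=6$. The graph $G_c$ has $\binom62=15$ vertices and is a union of triangles, one for each triple of color $c$. Adding a triangle to a graph lowers the number of components by at most $2$, so going from $15$ components to one takes at least $7$ triples of color $c$. Three colors need $21$ triples, and there are only $\binom63=20$. Hence $n_0(3)\ge7$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
For $r=2$ every coloring is $3$-bounded, since a triangle has three edges, so we only need a connected coloring of pairs with $k$ colors. On $\mathbb{Z}_{2k}$ give the pair $\{x,y\}$ the color $i\in\{0,\dots,k-1\}$ for which $x+y\equiv 2i$ or $2i+1\pmod{2k}$. Consider the sequence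
\[
i,\ i+1,\ i-1,\ i+2,\ i-2,\ \dots,\ i+(k-1),\ i-(k-1),\ i+k .
\]
Its terms are $i+d$ with $-(k-1)\le d\le k$, so it lists each element of $\mathbb{Z}_{2k}$ once. Consecutive terms have sum $(i-j)+(i+j+1)=2i+1$ or $(i+j)+(i-j)=2i$. So color $i$ contains a path through all vertices and is connected. Applying Proposition~\ref{prop:step} with $m=3$ exactly $r-2$ times gives a connected $3$-bounded $r$-uniform coloring with $k$ colors on some finite set, and Proposition~\ref{prop:blowup} gives one on $n$ points for every larger $n$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{LT} Imre Leader and Ta Sheng Tan, \emph{Connected Colourings of Complete Graphs and Hypergraphs}, arXiv:1402.2087 (2014).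
\end{thebibliography}
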